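# Calabi–Yau varieties with a negative Todd number

## A quintic threefold and a septic fivefold

Everything is over $\mathbb C$. Let $X\subset\mathbb P^4$ be a smooth quintic threefold with hyperplane class $H$. We compute $\chi(X,tH)$ by hand. On $\mathbb P^4$ we have
$$F(t)=\chi(\mathbb P^4,\mathcal O(t))=\tfrac1{24}(t+1)(t+2)(t+3)(t+4)=\tfrac1{24}\big(t^4+10t^3+35t^2+50t+24\big).$$
The sequence $0\to\mathcal O(t-5)\to\mathcal O(t)\to\mathcal O_X(tH)\to0$ gives $\chi(X,tH)=F(t)-F(t-5)$. Since $K_{\mathbb P^4}=\mathcal O(-5)$, Serre duality says $F(t-5)=F(-t)$. The even powers of $t$ cancel and the odd ones double: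
$$\chi(X,tH)=\tfrac1{12}(10t^3+50t)=\tfrac56t^3+\tfrac{25}6t .$$
As a check, $t=1$ gives $5$.

Let $\mathrm{td}_j(X)$ be the codimension-$j$ part of the Todd class of a smooth projective $n$-fold $X$. Riemann–Roch reads
$$\chi(X,tL)=\sum_{i=0}^n\frac{\mathrm{td}_{n-i}(X)\cdot L^i}{i!}\,t^i. \tag{1}$$
For the quintic this gives $H^3=5$ and $\mathrm{td}_2\cdot H=\frac{25}6$, and $\mathrm{td}_1\cdot H^2=\mathrm{td}_3=0$.

Now take a smooth hypersurface $X$ of degree $7$ in $\mathbb P^6$, a fivefold. Here
$$\prod_{i=1}^6(t+i)=t^6+21t^5+175t^4+735t^3+1624t^2+1764t+720,$$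
and again the odd part doubles:
$$\chi(X,tH)=\tfrac{2}{720}(21t^5+735t^3+1764t).$$
So $\mathrm{td}_4\cdot H=\frac{49}{10}$ and $\mathrm{td}_2\cdot H^3=6\cdot\frac{49}{24}=\frac{49}{4}$. Every number obtained is nonnegative. In these examples the reason is plain: $\prod(t+i)$ has positive coefficients. Is there a reason that does not depend on the example?

## Fakely effective cycles and the two theorems

A **Calabi–Yau variety** is a simply connected smooth projective variety $X$ of dimension $n$ with $K_X\cong\mathcal O_X$ and $H^i(X,\mathcal O_X)=0$ for $0<i<n$. A **hyperkähler variety** is a simply connected smooth projective variety $Y$ such that $H^0(Y,\Omega_Y^2)$ is spanned by a non-degenerate two-form.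

**Definition.** Let $X$ be a smooth projective variety and $\gamma$ an algebraic $k$-cycle on $X$ with rational coefficients. Then $\gamma$ is *fakely effective* if $\gamma\cdot L^k\ge0$ for every nef line bundle $L$ on $X$.

It suffices to test ample $L$: if $L$ is nef and $A$ is ample, then $\nu L+A$ is ample for $\nu\ge 0$, and $\gamma\cdot L^k=\lim_{\nu\to\infty}\nu^{-k}\,\gamma\cdot(\nu L+A)^k$. The class $\mathrm{td}_j(X)$ is regarded as an $(n-j)$-cycle, so its fake effectivity means $\mathrm{td}_j(X)\cdot L^{n-j}\ge0$ for all nef $L$. On $\mathbb P^m$ the class $\mathrm{td}_j$ is fakely effective for every $j$, by the positivity of the coefficients of $\prod_{i\le m}(t+i)$. A toric threefold on which $\mathrm{td}_2$ is not fakely effective appears below.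

One fact is quoted throughout: *on a smooth projective variety with $c_1=0$, the class $\mathrm{td}_2$ is fakely effective*, by the Miyaoka–Yau inequality.

The question, from Yalong Cao and Chen Jiang, "Remarks on Kawamata's effective non-vanishing conjecture for manifolds with trivial first Chern classes", arXiv:1612.00184 (2016), is whether all Todd classes of Calabi–Yau and hyperkähler varieties are fakely effective. The answer is no. It fails for Calabi–Yau varieties, already for $\mathrm{td}_4$ in dimension $5$, while for hyperkähler varieties it holds by a theorem of C. Jiang quoted in the last section.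

**Theorem A.** For every even $j\ge4$ and every $n\ge j+1$ there are a Calabi–Yau variety $X$ of dimension $n$ and a nef line bundle $L$ on $X$ with $\mathrm{td}_j(X)\cdot L^{n-j}<0$. For $(n,j)=(5,4)$ one gets $\mathrm{td}_4(X)\cdot L=-\frac{10}3$.

**Theorem B.** Let $n\ge2$ and $0\le j\le n$. Then $\mathrm{td}_j(X)$ is fakely effective for every Calabi–Yau variety $X$ of dimension $n$ if and only if $j$ is odd or $j\in\{0,2,n\}$. In particular all Todd classes are fakely effective for all Calabi–Yau $n$-folds if and only if $n\le4$.

By the limit above, if $\mathrm{td}_j\cdot L^{n-j}<0$ with $L$ nef, then $\mathrm{td}_j\cdot(\nu L+A)^{n-j}<0$ for $\nu\gg0$. So Theorem A also yields ample counterexamples.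

**Theorem B follows from Theorem A.** Let $X$ be Calabi–Yau of dimension $n$, with Chern roots $x_i$, and let $L$ be nef. Since $\frac{x}{1-e^{-x}}=e^{x/2}\frac{x/2}{\sinh(x/2)}$, we have
$$\mathrm{td}(X)=e^{c_1/2}\prod_i\frac{x_i/2}{\sinh(x_i/2)} .$$
With $c_1=0$ this is even in the Chern roots, so $\mathrm{td}_j=0$ for $j$ odd. Next, $\mathrm{td}_0\cdot L^n=L^n\ge0$, and $\mathrm{td}_2$ is covered by the quoted fact. Finally $\mathrm{td}_n=\chi(\mathcal O_X)=1+(-1)^n\ge0$. The remaining $j$ are the even ones with $4\le j\le n-1$, and for these Theorem A provides a failure. Such a $j$ exists if and only if $n\ge5$. $\square$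

It remains to prove Theorem A.

## Anticanonical hypersurfaces keep every other coefficient

The cancellation in the two examples is general.

**Lemma 1.** Let $W$ be a smooth projective variety of dimension $d=n+1$, $X\in|-K_W|$ smooth, $L$ a line bundle on $W$, and $\chi(W,tL)=F(t)=\sum f_it^i$. Then
$$\chi(X,tL|_X)=F(t)-(-1)^dF(-t),\qquad \mathrm{td}_{n-i}(X)\cdot L^i=\begin{cases}2\,i!\,f_i&\text{if }d+i\text{ is odd},\\0&\text{if }d+i\text{ is even.}\end{cases}$$

*Proof.* The sequence $0\to\mathcal O_W(K_W+tL)\to\mathcal O_W(tL)\to\mathcal O_X(tL)\to0$ and Serre duality $\chi(W,K_W+tL)=(-1)^d\chi(W,-tL)$ give the first formula. The coefficient of $t^i$ is $f_i(1-(-1)^{d+i})$; compare with (1). $\square$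

So we want a $W$ with $-K_W$ nef and a nef $L$ on it whose polynomial $F$ has a negative coefficient in a degree that survives. Two limits on where to look follow.

Products of projective spaces never work. For $W=\prod\mathbb P^{n_i}$ and $L=\mathcal O(a_1,\dots,a_m)$ with $a_i\ge0$ we have $F(t)=\prod_i\binom{a_it+n_i}{n_i}$, which has nonnegative coefficients.

Negative linear coefficients cannot occur for $d=4$ in the toric setting. Let $W$ be a smooth projective toric fourfold with $-K_W$ nef and $L$ nef on $W$. A nef bundle on a complete toric variety is base point free, so a general $X\in|-K_W|$ is smooth with trivial canonical bundle. It is connected because $H^1(K_W)=0$. Lemma 1 gives $\mathrm{td}_2(X)\cdot L=2f_1$, and the quoted fact forces $f_1\ge0$. A linear coefficient survives only if $d$ is even, so for a negative one the first dimension not excluded is $d=6$, with $X$ of dimension $5$.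

## Piecewise linear functions on fans

On toric varieties $F$ counts lattice points. We fix conventions. Let $N$ be a lattice, $M$ its dual, $T=N\otimes\mathbb C^*$. For a smooth complete fan with primitive ray generators $v_\rho$, the divisor $D=\sum c_\rho D_\rho$ corresponds to the function $g$ on $N_{\mathbb R}$ that is linear on each cone with $g(v_\rho)=c_\rho$. We call $g$ the *PL function* of $D$. The textbook facts are as follows.

- $D$ is nef if and only if it is base point free, if and only if $g$ is convex.
- If $g$ is convex, then $g(w)=\max_{m\in P}(-\langle m,w\rangle)$ for the lattice polytope $P=P_D=\{m:-\langle m,w\rangle\le g(w)\ \forall w\}$, the characters $\chi^m$ with $m\in P\cap M$ form a basis of $H^0(D)$, and $H^i(D)=0$ for $i>0$. So $\chi(tD)=\#(tP\cap M)$ for integers $t\ge0$.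
- $D$ is ample if and only if $g$ is strictly convex, meaning that $g$ bends strictly, in the convex direction, across every wall. A complete toric variety with such an integral $g$ is projective.
- $-K$ corresponds to $c_\rho=1$ for all $\rho$.

Let $\tau$ be a wall between maximal cones $\sigma,\sigma'$, on which $g$ has linear pieces $g_\sigma,g_{\sigma'}$. Fix a linear form $\lambda_\tau$ that vanishes on $\tau$ and is positive on the rest of $\sigma'$. Then $g_{\sigma'}-g_\sigma=\mathrm{bend}_\tau(g)\,\lambda_\tau$ for a real number $\mathrm{bend}_\tau(g)$, which is linear in $g$. The function $g$ is convex if and only if all bends are $\ge0$, and strictly convex if and only if all are $>0$. Because bends add, there is a useful consequence: if $\mathrm{bend}_\tau(g_1)>0$ on some of the walls and $g_1$ has bend $0$ on the others, where $g_2$ has positive bend, then $Cg_1+g_2$ is strictly convex for $C\gg0$.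

Write $x^\pm=\max(\pm x,0)$. On $\mathbb P^1$, with $N=\mathbb Z$, the PL function of $c_+D_++c_-D_-$ is $c_+x^++c_-x^-$. Its slope is $-c_-$ on the left and $c_+$ on the right, so
$$x\mapsto c_+x^++c_-x^-\ \text{ is convex if and only if }\ c_++c_-\ge0, \tag{2}$$
and then $P=[-c_+,c_-]$ has $c_++c_-+1$ lattice points, as it should for $\mathcal O(c_++c_-)$.

## A tetrahedron whose linear coefficient is negative

For an integer $k\ge1$ let
$$P=\{(\xi,\eta,\zeta):0\le\zeta\le1,\ 0\le\xi\le k(1-\zeta),\ 0\le\eta\le k\zeta\}=\mathrm{conv}\{(0,0,0),(k,0,0),(0,0,1),(0,k,1)\}.$$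
The slice of $tP$ at height $\zeta$ is a rectangle with $(k(t-\zeta)+1)(k\zeta+1)$ lattice points, so
$$\#(tP\cap\mathbb Z^3)=\sum_{\zeta=0}^t\big(k(t-\zeta)+1\big)\big(k\zeta+1\big)=\sum_{\zeta=0}^t\big(k^2\zeta(t-\zeta)+kt+1\big).$$
Since $\sum_{\zeta=0}^t\zeta(t-\zeta)=\frac{t^3-t}6$, this equals $\frac{k^2}{6}(t^3-t)+(kt+1)(t+1)=E(t)$, where
$$E(t)=e_3t^3+e_2t^2+e_1t+1,\qquad e_3=\tfrac{k^2}6,\quad e_2=k,\quad e_1=1+k-\tfrac{k^2}6. \tag{3}$$
For $k=1$ we get $\frac16t^3+t^2+\frac{11}6t+1=\binom{t+3}3$, as expected for a unimodular simplex. For $k=6$ we get $e_1=1$, and for $k=7$ we get $e_1=-\frac16$. So $e_1<0$ exactly when $k\ge7$.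

**The obvious threefold.** The polytope $P$ is swept out by rectangles, so it comes from a $\mathbb P^1$-bundle over $\mathbb P^1\times\mathbb P^1$. Take $N=\mathbb Z^3$ and the image of the fan of $(\mathbb P^1)^3$ under $(x,y,z)\mapsto(x,y,z+k(y^--x^-))$, with rays $(0,0,\pm1)$, $(1,0,0)$, $(-1,0,-k)$, $(0,1,0)$, $(0,-1,k)$. At $w=(x,y,z+k(y^--x^-))$ we compute
$$\max_{m\in P}(-\langle m,w\rangle)=\max_{0\le\zeta\le1}\big[k(1-\zeta)x^-+k\zeta y^--\zeta z-\zeta ky^-+\zeta kx^-\big]=kx^-+z^-.$$
This is linear on all cones and integral, so it is the PL function of a nef $L_0$ with $\chi(tL_0)=E(t)$. On this threefold $\mathrm{td}_2\cdot L_0=e_1$ by (1), so here $\mathrm{td}_2$ is not fakely effective once $k\ge7$.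

**Where this stops.** The PL function of $-K$ at $(x,y,z')$ is $|x|+|y|+|z'-k(y^--x^-)|$. At $y=0$, $z'=-1$ and $x$ near $0$ it equals
$$|x|+1-kx^-=1+x^++(1-k)x^-,$$
which by (2) is not convex for $k\ge3$. So nefness of $-K$ forces $k\le2$, and we need $k\ge7$. There is a second obstruction: here $d=3$ is odd, so $e_1$ would not survive in Lemma 1.

**What a better fiber must do.** Replace the fiber $\mathbb P^1$ by a toric variety $V$ with lattice $N_V$, whose anticanonical PL function $h$ is convex: $h=\max_{\mu\in S}(-\mu)$. Twist by lattice vectors $2u_-$ and $2u_+$ instead of $\mp k$. In $h(v'-2x^-u_--2y^-u_+)$ the piece $-\mu$ contributes $2\mu(u_-)x^-$. Adding $|x|$ gives $x^++(1+2\mu(u_-))x^-$, which by (2) is convex exactly when $\mu(u_-)\ge-1$. Asking this for all $\mu\in S$ means $h(u_\pm)\le1$. If a linear form $z$ on $N_V$ takes the role of the fiber coordinate, the size of the twist seen by $z$ is $k=2|z(u_\pm)|$. So we need $V$ smooth and projective with $h$ convex, such that the polytope $\{h\le1\}$ contains lattice points $u_\pm$ with $z(u_\pm)=\pm s$ and $2s\ge7$.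 The function $z^-$ must be linear on the cones of the fan of $V$, and $\dim V$ must be even so that $e_1$ survives. We now build such a $V$ with $\dim V=s$.

## The fiber: a toric variety wide in one direction

Fix an even integer $s\ge4$. Let
$$N_V=\{(a,z)\in\mathbb Z^s\times\mathbb Z:\textstyle\sum a_i=0\},$$
of rank $s$. For $v=(a,z)\in N_{V,\mathbb R}$ put
$$h(v)=\max(-a_2,\dots,-a_s,\ |z|-a_1),$$
$$b_+=z^+,\quad b_-=z^-,\quad b_1=h+a_1-|z|,\quad b_i=h+a_i\ (2\le i\le s).$$
With $\mathbf 1=(1,\dots,1)$ put
$$u_i=(se_i-\mathbf 1,0)\ (1\le i\le s),\qquad u_\pm=(se_1-\mathbf 1,\pm s).$$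

*The picture for $s=2$.* The same formulas make sense there. Writing $a=a_1=-a_2$, we have $h=\max(a,|z|-a)$, and $\{h\le1\}$ is the triangle with vertices $u_2=(-1,0)$, $u_+=(1,2)$, $u_-=(1,-2)$ in the $(a,z)$-plane, with $u_1=(1,0)$ the midpoint of its vertical side. The rays through $u_1,u_2,u_\pm$ cut the boundary into four segments, each containing exactly one further lattice point: $(1,\pm1)$ and $(0,\pm1)$. Using all eight boundary points as ray generators gives a smooth fan. For example the consecutive pairs $(1,0),(1,1),(1,2),(0,1),(-1,0)$ all have determinant $1$. For general $s$ the segments of lattice length $2$ become $s$-fold dilations of a unimodular simplex, which we cut into unimodular simplices.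

**Step 1: coordinates $b_\rho$.** This step lets us move between $v$ and the nonnegative numbers $b_\rho$. All $b_\rho$ are $\ge0$, at least one of $b_1,\dots,b_s$ is $0$, and at least one of $b_\pm$ is $0$. Since $\sum a_i=0$ and $b_++b_-=|z|$,
$$\sum_\rho b_\rho=sh, \tag{4}$$
where $\rho$ runs over the $s+2$ indices $+,-,1,\dots,s$. Hence $h\ge0$. If $h(v)=0$, all $b_\rho$ vanish, so $z=0$ and all $a_i=0$; thus $h(v)=0$ only for $v=0$. Moreover
$$v=\tfrac1s\sum_\rho b_\rho(v)\,u_\rho. \tag{5}$$
Indeed the $z$-coordinate of the right side is $b_+-b_-=z$, the $a_j$-coordinate is $b_j-h=a_j$ for $j\ge2$, and the $a_1$-coordinate is $b_1+b_++b_--h=a_1$.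

**Lemma 2.** If $c\in\mathbb R_{\ge0}^{s+2}$ satisfies $\min(c_+,c_-)=0$ and $\min(c_1,\dots,c_s)=0$, then $v=\frac1s\sum c_\rho u_\rho$ has $b_\rho(v)=c_\rho$ for all $\rho$, and $h(v)=\frac1s\sum c_\rho$.

*Proof.* Let $C=\sum c_\rho$. Then $z=c_+-c_-$, so $b_\pm=c_\pm$ and $|z|=c_++c_-$. Further $a_j=c_j-C/s$ for $j\ge2$ and $a_1=c_1+|z|-C/s$. So $-a_j=C/s-c_j$ for $j\ge2$ and $|z|-a_1=C/s-c_1$. Since the smallest of $c_1,\dots,c_s$ is $0$, the maximum is $h=C/s$, and then $b_i=c_i$ for $1\le i\le s$. $\square$

In particular $h(u_\rho)=1$ for all $\rho$.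

**Step 2: the coarse fan.** We find the regions where $h$ and all $b_\rho$ are linear. For $\varepsilon=\pm$ and $1\le i\le s$ let
$$R=R_{\varepsilon,i}=\{\varepsilon\}\cup\{j:1\le j\le s,\ j\ne i\},\qquad\sigma_R=\mathrm{cone}(u_\rho:\rho\in R).$$
The set $R$ has $s$ elements. By Lemma 2 and (5),
$$\sigma_R=\{v:b_\rho(v)=0\ \text{for all}\ \rho\notin R\},$$
and $c\mapsto\frac1s\sum_{\rho\in R}c_\rho u_\rho$ maps $\mathbb R^R_{\ge0}$ bijectively onto $\sigma_R$ with inverse $(b_\rho)_{\rho\in R}$. This linear map between spaces of dimension $s$ is injective on the orthant, hence injective, so $\sigma_R$ is a simplicial cone of dimension $s$. The $b_\rho$ are linear on it, and so is $h=\frac1s\sum b_\rho$. Every $v$ has a vanishing $b_{\pm}$ and a vanishing $b_i$, so the $\sigma_R$ cover $N_{V,\mathbb R}$. Two of them, $\sigma_R$ and $\sigma_{R'}$, meet where $b_\rho=0$ for all $\rho\notin R\cap R'$, a common face. So the $\sigma_R$ and their faces form a complete simplicial fan $\bar\Sigma$.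

**Step 3: the lattice in these coordinates.** To triangulate unimodularly we must know which $b$ are lattice points. Extend $b_\rho$ ($\rho\in R$) and $h=\frac1s\sum_{\rho\in R}b_\rho$ linearly from $\sigma_R$ to $N_{V,\mathbb R}$. In these coordinates
$$N_V=\{b\in\mathbb Z^R:\ \textstyle\sum b_\rho\in s\mathbb Z\}. \tag{6}$$
Let $R=R_{\varepsilon,i}$. On $\sigma_R$ we have $|z|=\varepsilon z$ and $b_i=0$, so $b_\varepsilon=\varepsilon z$, and $h=-a_i$ if $i\ne1$, while $h=\varepsilon z-a_1$ if $i=1$. Also $b_j=h+a_j$ for $j\ge2$ and $b_1=h+a_1-\varepsilon z$. So at lattice points $h$ and all $b_\rho$ are integers, and $\sum b_\rho=sh$. Conversely, let $b\in\mathbb Z^R$ with $h=\frac1s\sum b_\rho\in\mathbb Z$, and put $b_i=0$. Then $z=\varepsilon b_\varepsilon$, $a_j=b_j-h$ ($j\ge2$) and $a_1=b_1+b_\varepsilon-h$ are integers.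

**Step 4: cutting the facets into alcoves.** This step subdivides $F_R=\sigma_R\cap\{h=1\}$ into unimodular simplices. Order the indices as $+,-,1,\dots,s$, and let $B_0=0,B_1,\dots,B_{s+2}=\sum b_\rho$ be the successive partial sums of the $b_\rho$. They are functions on all of $N_{V,\mathbb R}$, linear on the cones of $\bar\Sigma$. On $F_R$ two of the $b_\rho$ vanish, and the values among the $B_l$ are
$$0=\beta_0\le\beta_1\le\dots\le\beta_{s-1}\le\beta_s=s,$$
where $\beta_p$ is the sum of the first $p$ of the $b_\rho$ with $\rho\in R$. By (6), the coordinates $(\beta_1,\dots,\beta_{s-1})$ identify $F_R$ with the simplex $\{0\le\beta_1\le\dots\le\beta_{s-1}\le s\}$ and $F_R\cap N_V$ with its points in $\mathbb Z^{s-1}$.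

Cut $\mathbb R^{s-1}$ by all hyperplanes $\beta_q-\beta_p\in\mathbb Z$ with $0\le p<q\le s$, where $\beta_0=0$ and $\beta_s=s$. Since $p=0$ is allowed, every cut-out region has a fixed integral part $m\in\mathbb Z^{s-1}$. The remaining hyperplanes then compare the fractional parts. So the closed cells of top dimension are the *alcoves*
$$m+\{0\le y_{\omega(1)}\le\dots\le y_{\omega(s-1)}\le1\},\qquad m\in\mathbb Z^{s-1},\ \omega\in\mathfrak S_{s-1}.$$
The simplex $F_R$ is a union of alcoves, because its bounding hyperplanes belong to the arrangement. (When $s=3$, the triangle $0\le\beta_1\le\beta_2\le3$ is cut by the lines $\beta_1,\ \beta_2,\ \beta_2-\beta_1\in\mathbb Z$ into $9$ triangles.) The vertices of an alcove are $m$, $m+e_{\omega(s-1)}$, $m+e_{\omega(s-1)}+e_{\omega(s-2)}$, and so on. So it is a lattice simplex whose edge vectors from $m$ form a basis of $\mathbb Z^{s-1}$.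

The $s$ vertices of an alcove form a $\mathbb Z$-basis of $N_V$. Their differences span $\{b\in\mathbb Z^R:\sum b_\rho=0\}$, because passing from $\beta$ to $b$ is unimodular. Each vertex has $\sum b_\rho=s$. If $v\in N_V$, then $\sum b_\rho(v)=sh(v)$ with $h(v)\in\mathbb Z$ by (6), and subtracting $h(v)$ times a vertex leaves a vector with $\sum b_\rho=0$. So the vertices generate, and there are $s=\mathrm{rank}\,N_V$ of them.

**Step 5: the subdivisions agree on common faces.** This is needed to obtain a fan. Call two points of $\{h=1\}$ equivalent if for all $0\le p<q\le s+2$ the values of $B_q-B_p$ at the two points are the same integer or lie in the same open interval $(c,c+1)$, $c\in\mathbb Z$. On $F_R$ the values of the $B_l$ are those of the $\beta_p$, with a matching depending only on $R$. So two points of $F_R$ are equivalent if and only if they lie in the same relatively open cell of the arrangement. The condition itself does not mention $R$. Each $b_\rho$ is a difference $B_l-B_{l-1}$, so equivalent points have the same vanishing $b_\rho$ and lie in the same sets $F_{R'}$.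 Hence each equivalence class is a relatively open cell in every $F_R$ that meets it.

Now let $D\subset F_R$ and $D'\subset F_{R'}$ be alcoves, and let $\Gamma=F_R\cap F_{R'}$, a common (possibly empty) face cut out by equations $b_\rho=0$. Since $b_\rho\ge0$, $D\cap\Gamma$ is a face of $D$ and $D'\cap\Gamma$ is a face of $D'$. Both are closures of equivalence classes contained in $\Gamma$, hence both are closed cells of the one arrangement in $F_R$. So they meet in a common face, and $D\cap D'=(D\cap\Gamma)\cap(D'\cap\Gamma)$ is a common face of $D$ and $D'$.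

Therefore the cones over the alcoves and their faces form a complete smooth fan $\Sigma_V$ refining $\bar\Sigma$. Its ray generators are exactly the $v\in N_V$ with $h(v)=1$: vertices of alcoves are such points, and conversely at such a point of $F_R$ all $\beta_p$ are integers, so it is a vertex of the arrangement. Let $V$ be the toric variety of $\Sigma_V$, of dimension $s$.

**Step 6: $V$ is projective.** We need an integral strictly convex function. Let $\psi$ be the PL interpolation of $t\mapsto t^2$ at the integers. It is convex and bends strictly at each integer. Put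
$$\Psi=\sum_{p<q}\psi(B_q-B_p)\ \text{ on }\{h=1\},\qquad\Phi(v)=h(v)\,\Psi\big(v/h(v)\big),\quad\Phi(0)=0.$$
On an alcove each $B_q-B_p$ stays in some interval $[c,c+1]$, so $\Psi$ is affine there and $\Phi$ is linear on the cones of $\Sigma_V$. At ray generators the $B_l$ are integers, so $\Phi$ is integral there. On each $\sigma_R$ the functions $h$ and $B_l$ are linear, so $\Psi$ is convex on $F_R$ and $\Phi$ is convex on $\sigma_R$. A wall of $\Sigma_V$ interior to $\sigma_R$ lies over some hyperplane $\beta_q-\beta_p=c$, and the corresponding term of $\Psi$ bends strictly there. So $\Phi$ has positive bend across such walls.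

Next, $h+|z|$ is convex, as $h$ is a maximum of convex functions. On $\sigma_{R_{\varepsilon,i}}$ it equals the linear function $-a_i+\varepsilon z$ for $i\ge2$, and $-a_1+2\varepsilon z$ for $i=1$. These $2s$ linear functions are pairwise distinct, so $h+|z|$ has positive bend across every wall of $\bar\Sigma$. It has bend $0$ across walls of $\Sigma_V$ interior to some $\sigma_R$.

Every wall of $\Sigma_V$ is either interior to some $\sigma_R$ or contained in a wall of $\bar\Sigma$; in the latter case its two neighbors lie in different $\sigma_R$. Hence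
$$\varphi=C(h+|z|)+\Phi$$
is strictly convex for an integer $C\gg0$. It is integral on ray generators, so $V$ is projective.

**Step 7: the properties we wanted.** The function $h$ is linear on the cones of $\Sigma_V$ and equals $1$ on all ray generators. So $h$ is the PL function of $-K_V$, and
$$h=\max_{\mu\in S}(-\mu),\qquad S=\{a_2,\dots,a_s,\ a_1+z,\ a_1-z\}\subset M_V. \tag{7}$$
In particular $h$ is convex, and $\mu(u_\pm)\ge-h(u_\pm)=-1$ for all $\mu\in S$. (Directly: $a_j(u_\pm)=-1$ for $j\ge2$, and $a_1\pm z$ takes the values $2s-1$ and $-1$ on $u_+$.) Every cone of $\Sigma_V$ lies in $\{z\ge0\}$ or in $\{z\le0\}$, because every $\sigma_R$ does, and $z(u_\pm)=\pm s$.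

## Twisting the fiber over $\mathbb P^1\times\mathbb P^1$

Let $N=\mathbb Z^2\oplus N_V\ni(x,y,v')$ and
$$\ell(x,y)=2x^-u_-+2y^-u_+,$$
which is linear and integral on each quadrant. Let $\Sigma_W$ be the image of the product fan $\Sigma_{\mathbb P^1\times\mathbb P^1}\times\Sigma_V$ under the homeomorphism $(t,v)\mapsto(t,v+\ell(t))$. On each cone this map is the restriction of an automorphism of the lattice $N$, so $\Sigma_W$ is a complete smooth fan. Its ray generators are
$$(0,0,v_\rho),\quad p_+=(1,0,0),\quad p_-=(-1,0,2u_-),\quad q_+=(0,1,0),\quad q_-=(0,-1,2u_+).$$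
Let $W_s$ be its toric variety, of dimension $s+2$.

**Step 8: $W_s$ is projective.** Consider $G=A(|x|+|y|)+\varphi(v'-\ell(x,y))$. It is linear on the cones of $\Sigma_W$ and integral on ray generators for $A\in\mathbb Z$. A wall of $\Sigma_W$ is the image of (maximal cone)$\times$(wall) or of (wall)$\times$(maximal cone). Near interior points of a wall of the first kind, $\ell$ and $|x|+|y|$ are linear and $\varphi$ bends strictly, so $G$ has positive bend. Across a wall of the second kind $|x|+|y|$ has positive bend, so $G$ does for $A\gg0$. Hence $G$ is strictly convex for $A\gg0$.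

**Step 9: $-K_{W_s}$ is nef.** Here the bound $\mu(u_\pm)\ge-1$ is used. The function $h_W(x,y,v')=|x|+|y|+h(v'-\ell(x,y))$ is linear on cones and equals $1$ on every ray generator, so it is the PL function of $-K_{W_s}$. By (7),
$$h_W=\max_{\mu\in S}\Big(-\mu(v')+\big[x^++(1+2\mu(u_-))x^-\big]+\big[y^++(1+2\mu(u_+))y^-\big]\Big). \tag{8}$$
Since $1+2\mu(u_\pm)\ge-1$, both brackets are convex by (2). So $h_W$ is a maximum of convex functions, hence convex.

**Step 10: the nef bundle with polytope $P$.** Put $k=2s$ and view the tetrahedron $P$ in $M_{\mathbb R}$ through $(\xi,\eta,\zeta)\mapsto(\xi,\eta,\zeta z)$, where $z\in M_V$ is the coordinate form. Since $z(0,1)=1$ for $(0,1)\in N_V$, the lattice points of $M$ in this three-dimensional space are exactly those with $\xi,\eta,\zeta\in\mathbb Z$. Let $w=(t,\ell(t)+v)$ with $t=(x,y)$. Then $z(\ell(t))=-2sx^-+2sy^-=k(y^--x^-)$, and exactly as for the threefold,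
$$\max_{m\in P}(-\langle m,w\rangle)=\max_{0\le\zeta\le1}\big[k(1-\zeta)x^-+k\zeta y^--\zeta z(v)-\zeta ky^-+\zeta kx^-\big]=kx^-+z(v)^-.$$
This is convex, being a maximum of linear functions. It is integral on ray generators, and linear on every cone of $\Sigma_W$ because each cone of $\Sigma_V$ lies in $\{z\ge0\}$ or $\{z\le0\}$. So it is the PL function of a nef line bundle $L_0$ on $W_s$. A compact convex set is determined by its support function, so the polytope of $L_0$ is $P$. For integers $t\ge0$ this gives $\chi(W_s,tL_0)=\#(tP\cap M)=E(t)$ with $E$ as in (3). Both sides are polynomials in $t$, so the equality holds for all $t\in\mathbb Z$. With $k=2s$,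
$$e_1=1+2s-\tfrac23s^2,$$
which is $-\frac53$ for $s=4$ and decreases for $s\ge4$, so $e_1<0$. (For $s=2$ and $s=3$ the formula gives $\frac73$ and $1$.)

**Step 11: raising the dimension.** To reach all $n\ge j+1$ we add factors $\mathbb P^1$. For $r\ge0$ let $W=W_s\times(\mathbb P^1)^r$, with lattice $\tilde N=N\oplus\mathbb Z^r$, coordinates $\theta_1,\dots,\theta_r$ on $\mathbb Z^r$ and additional ray generators $\pm f_1,\dots,\pm f_r$. It is a smooth projective toric variety of dimension $d=s+2+r$. The PL function of $-K_W$ is $\tilde h=h_W+\sum|\theta_i|$, which is convex, so $-K_W$ is nef. For an integer $\lambda\ge1$ let $L_\lambda=L_0\boxtimes\mathcal O(\lambda)^{\boxtimes r}$. It is nef, and by the Künneth formula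
$$\chi(W,tL_\lambda)=F(t):=E(t)(1+\lambda t)^r. \tag{9}$$

## The anticanonical hypersurfaces are Calabi–Yau

Let $X\in|-K_W|$ be general and $n=\dim X=s+1+r$, so $d=n+1\ge6$. Let $\tilde M$ be dual to $\tilde N$, $T=\tilde N\otimes\mathbb C^*$, and let $\Delta=\{m:-\langle m,w\rangle\le\tilde h(w)\ \forall w\}$ be the polytope of $-K_W$.

**Step 12: everything except simple connectivity.** Since $-K_W$ is nef, it is base point free. So $X$ is smooth by Bertini, and $K_X\cong\mathcal O_X$ by adjunction. On a complete smooth toric variety $H^i(\mathcal O_W)=0$ for $i>0$, and by Serre duality $H^i(K_W)=0$ for $i<d$. The sequence $0\to K_W\to\mathcal O_W\to\mathcal O_X\to0$ gives $h^0(\mathcal O_X)=1$, because $H^0(K_W)=H^1(K_W)=0$. For $0<i<n$, $H^i(\mathcal O_X)$ sits between $H^i(\mathcal O_W)=0$ and $H^{i+1}(K_W)=0$, as $i+1<d$. So $H^i(\mathcal O_X)=0$ for $0<i<n$, and $X$ is connected, hence irreducible.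

The plan for $\pi_1(X)$ is this: compare $X$ with $X^\circ=X\cap T$, show $\pi_1(X^\circ)=\tilde N$, and then kill generators of $\tilde N$ by small discs crossing the toric divisors.

**Step 13: $\Delta\cap\tilde M$ contains $0$ and generates $\tilde M$.** This makes $X^\circ$ a general hyperplane section of an embedded torus. Since $h\ge0$, we have $\tilde h\ge|x|+|y|+\sum|\theta_i|$. So $0$, $(\pm1,0,0)$, $(0,\pm1,0)$ and the dual vectors $\pm f_i^*$ lie in $\Delta$. For $\mu\in S$, formula (8) and $1+2\mu(u_\pm)\ge-1$ give
$$h_W\ge-\mu(v')+x^+-x^-+y^+-y^-=-\mu(v')+x+y,$$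
so $(-1,-1,\mu)$, with zero components in the $f_i^*$ directions, lies in $\Delta$. It remains to see that $S$ generates $M_V=(\mathbb Z^s/\mathbb Z\mathbf 1)\oplus\mathbb Zz$. The forms $a_2,\dots,a_s$ generate $\mathbb Z^s/\mathbb Z\mathbf 1$, which contains $a_1=-\sum_{i\ge2}a_i$, and then $a_1+z\in S$ gives $z$.

**Step 14: $\pi_1(X^\circ)\cong\tilde N$.** The characters $\chi^m$, $m\in\Delta\cap\tilde M$, map $T$ to a projective space. The coordinate of $m=0$ is $1$, so the map lands in the big torus of that space. Because the $m$ generate $\tilde M$, the map of coordinate rings is surjective, and $T$ is closed in that torus. So $T$ is embedded as a locally closed subvariety. The same $\chi^m$ form a basis of $H^0(W,-K_W)$, so $X^\circ$ is a general hyperplane section of $T$. We use the Lefschetz–Zariski theorem in this form (Hamm–Lê, *Un théorème de Zariski du type de Lefschetz*, 1973; Goresky–MacPherson, *Stratified Morse Theory*, Part II, Thm 1.1): *if $Y\subset\mathbb P^m$ is a smooth connected locally closed subvariety of dimension $d$ and $H$ is a general hyperplane, then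 $\pi_i(Y\cap H)\to\pi_i(Y)$ is an isomorphism for $i<d-1$.* Since $1<d-1$, $X^\circ$ is connected and $\pi_1(X^\circ)\to\pi_1(T)=\tilde N$ is an isomorphism. Moreover $X$ is a connected complex manifold and $X^\circ$ is the complement of a proper closed analytic subset, so $\pi_1(X^\circ)\to\pi_1(X)$ is surjective.

**Step 15: if $\tilde h$ is not linear near $v_\rho$, then $v_\rho$ dies in $\pi_1(X)$.** Here $v_\rho\in\tilde N\cong\pi_1(X^\circ)$. We look for a point of $X$ on the open orbit $O_\rho$ of $D_\rho$ where $X$ meets $D_\rho$ transversally. By assumption two different linear pieces $-m,-m'$ of $\tilde h$ occur on maximal cones containing $v_\rho$. By convexity $\tilde h\ge-m$ and $\tilde h\ge-m'$ everywhere, so $m,m'\in\Delta$. By smoothness of the fan $m,m'\in\tilde M$. Also $\langle m,v_\rho\rangle=\langle m',v_\rho\rangle=-1$. The section $\chi^m$ of $-K_W$ vanishes along $D_\rho$ to order $\langle m,v_\rho\rangle+1=0$, and likewise $\chi^{m'}$. On $O_\rho$ their ratio is the character $\chi^{m'-m}$ with $0\ne m'-m\in v_\rho^\perp$, which is nontrivial. So their restrictions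 to $D_\rho$ are linearly independent, and $|-K_W|$ restricts to a base point free, nonconstant linear system on $D_\rho$. For general $X$ the intersection $X\cap D_\rho$ is therefore

- nonempty, since a nowhere vanishing section would trivialize the bundle on the complete variety $D_\rho$ and make all sections proportional;
- smooth by Bertini, cut out in $D_\rho$ by a section with nonzero differential along $D_\rho$, so that $X$ and $D_\rho$ meet transversally;
- without any of the finitely many toric boundary divisors of $D_\rho$ as a component, since a general member of a base point free system avoids a chosen point of each.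

Every component of $X\cap D_\rho$ has codimension $1$ in $D_\rho$, so none lies in the boundary. Hence there is a point $\mathbf{q}\in X\cap O_\rho$.

Take a small disc in $X$ through $\mathbf q$ transverse to $D_\rho$. Its boundary loop lies in $X^\circ$ and is null-homotopic in $X$. Complete $v_\rho$ to a basis of $\tilde N$, which gives $T\cup O_\rho\cong\mathbb C\times(\mathbb C^*)^{d-1}$ with $O_\rho=\{0\}\times(\mathbb C^*)^{d-1}$. The first coordinate has a single simple zero on the disc, so it winds once around $0$ along the loop. The other coordinates do not vanish on the disc, so they wind zero times. So the loop has class $\pm v_\rho$ in $\pi_1(T)=\tilde N$. Base points are irrelevant because $\tilde N$ is abelian. Hence $v_\rho$ maps to $1$ in $\pi_1(X)$.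

**Step 16: such $v_\rho$ generate $\tilde N$.** At $p_+$, $q_+$ and $f_i$, adding $v\in N_{V,\mathbb R}$ gives $\tilde h=1+h(v)$, since $\ell$ vanishes there. This is not linear near $v=0$, since a linear $h$ would satisfy $h(v)+h(-v)=0$, while $h(v)+h(-v)>0$ for $v\ne0$. So Step 15 applies to $p_+,q_+,f_1,\dots,f_r$.

Now consider $(0,0,v)$ with $v$ a ray generator of $\Sigma_V$. Since $\tilde h(0,0,w)=h(w)$ for $w\in N_{V,\mathbb R}$, it suffices that $h$ is not linear near $v$. We claim this holds *if two of $b_1(v),\dots,b_s(v)$ vanish*. Suppose $h$ equals a linear function $\kappa$ near $v$. For $\mu\in S$ with $-\mu(v)=h(v)$, the linear function $\kappa+\mu$ is $\ge0$ near $v$ and $0$ at $v$, so it is identically $0$ and $\kappa=-\mu$. But $b_i(v)=0$ means $-a_i(v)=h(v)$ if $i\ge2$, and $-(a_1\pm z)(v)=h(v)$ for a suitable sign if $i=1$. Two vanishing $b_i$ thus give two distinct such $\mu$, a contradiction.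

The claim applies to the following points, whose $b$-coordinates are read off from Lemma 2.

- $v=((s-c)e_i+ce_j-\mathbf 1,0)=\frac1s\big((s-c)u_i+cu_j\big)$ for $0\le c\le s$ and $i\ne j$. Here $b_l=0$ for the $s-2\ge2$ indices $l\in\{1,\dots,s\}\setminus\{i,j\}$.
- $v=(se_1-\mathbf 1,1)=\frac1s\big(u_++(s-1)u_1\big)$. Here $b_+=1$, $b_1=s-1$, and $b_i=0$ for $i\ge2$.

All are lattice points with $h=1$, hence ray generators. Differences of points of the first kind with consecutive $c$ give all $(e_j-e_i,0)$, hence all $(a,0)\in N_V$. The second point then gives $(0,1)$. So they generate $N_V$, and together with $p_+,q_+,f_1,\dots,f_r$ they generate $\tilde N$. The surjection $\tilde N\cong\pi_1(X^\circ)\to\pi_1(X)$ kills a generating set, so $\pi_1(X)=1$. Therefore $X$ is a Calabi–Yau variety of dimension $n=s+1+r$. $\square$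

## The sign of $\mathrm{td}_s(X)\cdot L^{n-s}$

**Proof of Theorem A.** Let $L=L_\lambda|_X$, which is nef. We apply Lemma 1 with $F$ as in (9) and $i=r+1$. Here $d+i=s+2+r+r+1$ is odd because $s$ is even, and $n-i=n-r-1=s$. So the coefficient survives:
$$\frac{\mathrm{td}_s(X)\cdot L^{n-s}}{(n-s)!}=2\,[t^{r+1}]\,E(t)(1+\lambda t)^r=2\Big(e_1\lambda^r+r\,e_2\lambda^{r-1}+\tbinom r2e_3\lambda^{r-2}\Big).$$
The constant term of $E$ contributes nothing, since $(1+\lambda t)^r$ has degree only $r$. As $e_1<0$, the right-hand side is negative for $r=0$, and for $r\ge1$ it is negative once $\lambda\gg0$. Given an even $j\ge4$ and $n\ge j+1$, take $s=j$ and $r=n-j-1$. For $(n,j)=(5,4)$ we have $r=0$ and $\mathrm{td}_4(X)\cdot L=2e_1=-\frac{10}3$. $\blacksquare$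

As a numerical check for $n=5$, where $k=8$: $\chi(X,L)=2(e_3+e_1)=\frac{64}3-\frac{10}3=18$. This is an integer, and it equals $\#(P\cap M)=E(1)=9+9$. With Theorem A proved, the deduction of Theorem B given above is complete.

## Hyperkähler varieties

This section rests on a published theorem that is quoted and not proved; nothing above uses it. For a hyperkähler variety $Y$ of dimension $2m$ with Beauville–Bogomolov form $q$, there is a polynomial $RR_Y(q)=\sum_{i=0}^mA_iq^i$ with $\chi(Y,L)=RR_Y(q(L))$ for all line bundles $L$ (Fujiki, Huybrechts). C. Jiang (J. Algebraic Geom. 32 (2023), on positivity of Riemann–Roch polynomials of hyperkähler manifolds) proved that $A_i>0$ for all $0\le i\le m$.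

Compare the coefficients of $t^{2i}$ in $\chi(Y,tL)=RR_Y(t^2q(L))$ with (1):
$$\mathrm{td}_{2m-2i}(Y)\cdot L^{2i}=(2i)!\,A_i\,q(L)^i\ \ge0\qquad\text{for $L$ nef},$$
because $q>0$ on ample classes and hence $q\ge0$ on nef classes. The odd Todd classes vanish since $c_1=0$. So, granting Jiang's theorem, all Todd classes of hyperkähler varieties are fakely effective. Among Calabi–Yau varieties of dimension $n\ge2$, by Theorem B, failures occur exactly in dimensions $n\ge5$ and in the even degrees $j$ with $4\le j\le n-1$.
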